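\title{Failure of stochastic homogenization for max--min Hamiltonians with stable pairs}

\begin{abstract}
We consider Hamilton--Jacobi equations in stationary ergodic media whose Hamiltonian is an iterated maximum and minimum of $\ell$ quasiconvex and $\ell$ quasiconcave coercive Hamiltonians, ordered and forming stable pairs. We show that these hypotheses do not imply stochastic homogenization. For every dimension $d\ge2$ and every $\ell\ge2$ we construct an example, with convex and concave pieces, in which the solution with zero initial datum satisfies, almost surely, $u^{\epsilon_k}(0,1)\le-\frac12$ for infinitely many $k$ and $u^{\epsilon_k}(0,1)\ge\frac12$ for infinitely many $k$, where $\epsilon_k=2^{-k}$. The medium consists of vertical walls of all dyadic lengths, some of which are erased by horizontal corridors; a long wall near the origin forces the solution down, and a long corridor forces it up.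
\end{abstract}

\section{The problem and the result}\label{sec:intro}

\subsection*{Homogenization}
Let $d\ge1$, let $(\Omega,\mathcal F,\mathbb P)$ be a probability space, and let $H:\mathbb R^d\times\mathbb R^d\times\Omega\to\mathbb R$, $(p,x,\omega)\mapsto H(p,x,\omega)$, be a Hamiltonian. For a bounded uniformly continuous function $u_0\in\mathrm{BUC}(\mathbb R^d)$ and $\epsilon>0$, let $u^\epsilon(x,t,\omega)$ be the viscosity solution of
\begin{equation}\label{eq:eps}
u^\epsilon_t+H(Du^\epsilon,x/\epsilon,\omega)=0\ \text{ in }\mathbb R^d\times(0,\infty),\qquad u^\epsilon(x,0,\omega)=u_0(x).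
\end{equation}
Here and below, \emph{the} viscosity solution is the one that is bounded and continuous on $\mathbb R^d\times[0,T]$ for every $T$; the definitions are recalled in Section~\ref{sec:visc}. We say that \emph{stochastic homogenization of $H$ holds} if there are a set $\Omega_0\in\mathcal F$ with $\mathbb P(\Omega_0)=1$ and a function $\overline H:\mathbb R^d\to\mathbb R$, depending only on $H$, such that for every $u_0\in\mathrm{BUC}(\mathbb R^d)$ and every $\omega\in\Omega_0$ we have $u^\epsilon(\cdot,\cdot,\omega)\to\overline u$ locally uniformly in $\mathbb R^d\times(0,\infty)$ as $\epsilon\to0$, where $\overline u$ is the unique viscosity solution of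
\[
\overline u_t+\overline H(D\overline u)=0\ \text{ in }\mathbb R^d\times(0,\infty),\qquad \overline u(x,0)=u_0(x).
\]
The datum $u_0\equiv0$ shows what is being asked. Then $\overline u(x,t)=-\overline H(0)\,t$, and $u^\epsilon(x,t)=\epsilon u(x/\epsilon,t/\epsilon)$, where $u$ is the solution for $\epsilon=1$. Homogenization thus contains a law of large numbers: $u(0,T,\omega)/T$ converges almost surely, as $T\to\infty$, to the deterministic number $-\overline H(0)$.

\subsection*{The class of Hamiltonians}
A function $V:\mathbb R^d\to\mathbb R$ is \emph{quasiconvex} if its sublevel sets $\{V\le c\}$ are convex, and $\Lambda$ is \emph{quasiconcave} if $-\Lambda$ is quasiconvex. Fix a positive integer $\ell$ and Hamiltonians $\check H_1,\dots,\check H_\ell$, quasiconvex in $p$, and $\hat H_1,\dots,\hat H_\ell$, quasiconcave in $p$, ordered so that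
\begin{equation}\label{eq:order}
\check H_1\ge\check H_2\ge\dots\ge\check H_\ell,\qquad \hat H_1\le\hat H_2\le\dots\le\hat H_\ell .
\end{equation}
Define
\begin{equation}\label{eq:recursion}
H_1=\max\{\check H_1,\hat H_1\},\qquad H_i=\max\{\check H_i,\min\{\hat H_i,H_{i-1}\}\}\quad(2\le i\le\ell).
\end{equation}
The object of study is $H_\ell$, which in general is neither quasiconvex nor quasiconcave.

Let $V$ be quasiconvex, $\Lambda$ quasiconcave, and $\Delta=\{p\in\mathbb R^d:\Lambda(p)\ge V(p)\}$. Both $(V,\Lambda)$ and $(\Lambda,V)$ are called \emph{stable pairs} if either $\Delta=\emptyset$, or $\Delta\ne\emptyset$, $V$ is constant on $\partial\Delta$, and $V$ is strictly larger than this constant on the complement of $\Delta$. Writing $\ddot H_i$ for either $\check H_i$ or $\hat H_i$, we assume: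
\begin{itemize}
\item[(A1)] \emph{Stationarity and ergodicity.} There is a group $\{\tau_x\}_{x\in\mathbb R^d}$ of $\mathcal F$-measurable maps $\tau_x:\Omega\to\Omega$, with $\tau_{y+z}=\tau_y\circ\tau_z$ and $\mathbb P[\tau_y(A)]=\mathbb P[A]$ for all $y,z\in\mathbb R^d$ and $A\in\mathcal F$, such that $\ddot H_i(p,y,\tau_z\omega)=\ddot H_i(p,y+z,\omega)$ for all $i,p,y,z,\omega$, and such that $\mathbb P[A]\in\{0,1\}$ whenever $A\in\mathcal F$ and $\tau_z(A)=A$ for all $z$.
\item[(A2)] \emph{Coercivity.} For each $i$, $\liminf_{|p|\to\infty}\operatorname{ess\,inf}_{(x,\omega)\in\mathbb R^d\times\Omega}|\ddot H_i(p,x,\omega)|=\infty$.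
\item[(A3)] \emph{Continuity and boundedness.} For each $\omega\in\Omega$ and each compact $K\subset\mathbb R^d$ there is a modulus of continuity $\rho=\rho_{\omega,K}$ with $|\ddot H_i(p,x,\omega)-\ddot H_i(q,y,\omega)|\le\rho(|p-q|+|x-y|)$ for all $i$ and all $(p,x),(q,y)\in K\times\mathbb R^d$; moreover $\ddot H_i$ is bounded on $K\times\mathbb R^d\times\Omega$.
\item[(A4)] \emph{Stable pairing.} For each $(x,\omega)$, the pairs $(\check H_i,\hat H_i)$, $1\le i\le\ell$, and $(\hat H_{j+1},\check H_j)$, $1\le j\le\ell-1$, viewed as functions of $p$, are stable.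
\end{itemize}
The problem, whose source is Gao's paper \cite{Gao}, is to prove or disprove that \eqref{eq:order} and (A1)--(A4) imply stochastic homogenization of $H_\ell$.

To see what \eqref{eq:order} and (A4) describe, fix $(x,\omega)$ and put $\Delta_i=\{\hat H_i\ge\check H_i\}$ and $\Delta_j'=\{\hat H_{j+1}\ge\check H_j\}$. The ordering makes these sets nested: $\Delta_1\subset\Delta_1'\subset\Delta_2\subset\dots\subset\Delta_\ell$. It also gives $\check H_i\le\check H_{i-1}\le H_{i-1}\le\max\{\check H_{i-1},\hat H_i\}$, and inserting these bounds in \eqref{eq:recursion} yields, for $i\ge2$,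
\begin{equation}\label{eq:shells}
H_i=H_{i-1}\ \text{ on }\Delta'_{i-1},\qquad H_i=\hat H_i\ \text{ on }\Delta_i\setminus\Delta'_{i-1},\qquad H_i=\check H_i\ \text{ off }\Delta_i .
\end{equation}
So momentum space is divided into nested shells, and on each shell $H_\ell$ coincides with a single quasiconvex or quasiconcave piece. Two continuous functions $V,\Lambda$ agree on $\partial\Delta$, so (A4) says that neighboring pieces are glued along a set on which both take one common value.

This structure suggests a positive answer. If the pieces do not depend on $x$, then $u^\epsilon$ does not depend on $\epsilon$ and there is nothing to prove. For the convex Hamiltonian $4|p|-c(x,\omega)$, Example~\ref{ex:convex} below shows in a few lines that $u(0,T,\omega)/T$ converges to a deterministic limit. The substitution $u\mapsto-u$ replaces $H(p,x)$ by $-H(-p,x)$ and so exchanges quasiconvex and quasiconcave Hamiltonians. One may then hope to treat the pieces one at a time and to glue the limits along the common levels. What this hope overlooks is that (A4) is a condition at each point $x$ separately: it does not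 restrict how the shells move as $x$ varies.

\subsection*{The result}

\begin{theorem}\label{thm:main}
Let $d\ge2$ and $\ell\ge2$. There are $(\Omega,\mathcal F,\mathbb P,\tau)$ and Hamiltonians $\check H_1,\dots,\check H_\ell$, convex in $p$, and $\hat H_1,\dots,\hat H_\ell$, concave in $p$, satisfying \eqref{eq:order} and \textup{(A1)--(A4)}, such that the solution $u^\epsilon$ of \eqref{eq:eps} with $H=H_\ell$ and $u_0\equiv0$ satisfies, for $\epsilon_k=2^{-k}$ and $\mathbb P$-almost every $\omega$,
\[
u^{\epsilon_k}(0,1,\omega)\le-\tfrac12\ \text{ for infinitely many }k,\qquad u^{\epsilon_k}(0,1,\omega)\ge\tfrac12\ \text{ for infinitely many }k .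
\]
Hence stochastic homogenization of $H_\ell$ fails.
\end{theorem}

The last assertion follows from the first, because homogenization would force $u^\epsilon(0,1,\omega)\to\overline u(0,1)$ for almost every $\omega$. The statement in question is made for general $d$ and $\ell$, so Theorem~\ref{thm:main} disproves it. We make no claim about the cases $d=1$ or $\ell=1$.

The proof has a deterministic part and a probabilistic part. Given a family of vertical segments in the $(x_1,x_2)$-plane, called walls, we define a Hamiltonian that depends on $x$ only through the distances to the walls and to their endpoints (Section~\ref{sec:ham}). If a wall of length of order $T$ passes near the origin, then $u(0,T)\le-T/2$; if a horizontal segment of length of order $T$ near the origin stays away from all walls, then $u(0,T)\ge\frac34T-\frac32$ (Section~\ref{sec:two}). We then build a stationary ergodic random family of walls (Section~\ref{sec:random}) in which, at every scale $T=2^k$, each of the two situations occurs with probability bounded below, and conclude by a zero--one law (Section~\ref{sec:proof}). The tools from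 viscosity theory are stated in Section~\ref{sec:visc}; the two longer proofs among them are in Section~\ref{sec:pde}.

\subsection*{Notation}
For $d\ge2$ we write $x=(x',x'')$ with $x'=(x_1,x_2)\in\mathbb R^2$. The vectors $e_1,e_2$ are the first two coordinate vectors, $B_r$ is the closed disc of radius $r$ centered at $0$ in $\mathbb R^2$, $a_+=\max\{a,0\}$, and $\operatorname{dist}(\cdot,\emptyset)=+\infty$.

\section{Subsolutions, supersolutions and barriers}\label{sec:visc}

In this section $H:\mathbb R^d\times\mathbb R^d\to\mathbb R$ is a deterministic Hamiltonian with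
\begin{equation}\label{eq:struct}
|H(p,x)-H(q,x)|\le4|p-q|,\quad |H(p,x)-H(p,y)|\le14(1+|p|)|x-y|,\quad |H(0,x)|\le5,
\end{equation}
and we consider the equation
\begin{equation}\label{eq:HJ}
u_t+H(Du,x)=0 .
\end{equation}
Let $O\subset\mathbb R^d\times(0,\infty)$ be open. An upper semicontinuous function $U$ on $O$ is a \emph{subsolution} if $\psi_t+H(D\psi,x)\le0$ at every point $(x,t)\in O$ at which $U-\psi$ has a local maximum, for every $C^1$ function $\psi$. A lower semicontinuous function $V$ is a \emph{supersolution} if $\psi_t+H(D\psi,x)\ge0$ at every local minimum of $V-\psi$. A \emph{solution} is a continuous function that is both. The \emph{superdifferential} of $f$ at $x\in\mathbb R^d$ is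
\[
D^+f(x)=\{p\in\mathbb R^d:\ f(y)\le f(x)+p\cdot(y-x)+o(|y-x|)\ \text{ as }y\to x\}.
\]
It equals $\{Df(x)\}$ where $f$ is differentiable. For a function of one variable with one-sided derivatives it is the set of $p$ with $f'(x+)\le p\le f'(x-)$: an interval at a concave kink, empty at a convex kink. We use the following facts.
\begin{itemize}
\item[(V1)] A $C^1$ function $v$ with $v_t+H(Dv,x)\ge0$ at every point is a supersolution, since $\psi$ and $v$ have the same derivatives at a local extremum of $v-\psi$. The same holds for subsolutions with the inequality reversed.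
\item[(V2)] Being a sub- or supersolution is a local property. The maximum of two subsolutions is a subsolution: if $\max\{U_1,U_2\}-\psi$ has a local maximum at a point where $U_1\ge U_2$, then so does $U_1-\psi$. Likewise the minimum of two supersolutions is a supersolution.
\item[(V3)] If $f$ is continuous on an open set $G\subset\mathbb R^d$ and $H(p,x)\le-1$ for all $x\in G$ and $p\in D^+f(x)$, then $t+f(x)$ is a subsolution in $G\times(0,\infty)$. Indeed, at a local maximum of $t+f-\psi$ we have $\psi_t=1$ and $D\psi\in D^+f(x)$.
\item[(V4)] \emph{Perron's method.} Let $w_-\le w_+$ be a continuous subsolution and a continuous supersolution in $O$, and let $u$ be the pointwise supremum of all subsolutions $w$ with $w_-\le w\le w_+$. Then the upper semicontinuous envelope $u^*$ is a subsolution and the lower semicontinuous envelope $u_*$ is a supersolution in $O$.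
\end{itemize}

\begin{lemma}[Comparison]\label{lem:comp}
Let $T>0$. Let $U$ be upper semicontinuous and $V$ lower semicontinuous on $\mathbb R^d\times[0,T)$, both bounded, with $U$ a subsolution and $V$ a supersolution of \eqref{eq:HJ} in $\mathbb R^d\times(0,T)$. If $U\le V$ at $t=0$, then $U\le V$ on $\mathbb R^d\times[0,T)$. If $U,V$ are continuous on $\mathbb R^d\times[0,T]$, the inequality also holds at $t=T$.
\end{lemma}

\begin{lemma}[The solution with zero datum]\label{lem:exist}
There is exactly one solution $u$ of \eqref{eq:HJ} in $\mathbb R^d\times(0,\infty)$ with $u(\cdot,0)=0$ that is bounded and continuous on $\mathbb R^d\times[0,T]$ for every $T$. For $\epsilon>0$, the function $u^\epsilon(x,t)=\epsilon u(x/\epsilon,t/\epsilon)$ is the only solution, in the same class, of $u^\epsilon_t+H(Du^\epsilon,x/\epsilon)=0$ with $u^\epsilon(\cdot,0)=0$.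
\end{lemma}

\begin{proof}
Since $|H(0,x)|\le5$, (V1) shows that $-5t$ is a subsolution and $5t$ a supersolution. Let $u$ be given by (V4) with $w_\pm=\pm5t$, extended by $0$ to $t=0$. The envelopes $u^*$ and $u_*$ on $\mathbb R^d\times[0,\infty)$ lie between $-5t$ and $5t$, so both vanish at $t=0$, and Lemma~\ref{lem:comp} gives $u^*\le u_*$. As $u_*\le u\le u^*$, the three functions coincide; thus $u$ is continuous and a solution. Uniqueness is Lemma~\ref{lem:comp} applied twice. Finally, $w\mapsto\epsilon w(x/\epsilon,t/\epsilon)$ is a bijection from the solutions for $\epsilon=1$ onto the solutions for $\epsilon$ that preserves the class and the zero datum.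
\end{proof}

The barriers that we construct are adapted to the medium only in a region of size of order $T$. This suffices because $H$ is $4$-Lipschitz in $p$, so that information travels with speed at most $4$.

\begin{lemma}[Localization]\label{lem:loc}
Let $d\ge2$, $T>0$, $Q=\{|x'|<9T\}\times[0,T]$, and let $u$ be as in Lemma~\ref{lem:exist}.
\begin{itemize}
\item[(a)] If $v$ is continuous on $Q$, a supersolution for $0<t<T$, $v\ge-T$ and $v(\cdot,0)\ge0$, then $u(0,T)\le v(0,T)$.
\item[(b)] If $w$ is continuous on $Q$, a subsolution for $0<t<T$, $w\le T$ and $w(\cdot,0)\le0$, then $u(0,T)\ge w(0,T)$.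
\end{itemize}
\end{lemma}

Lemmas~\ref{lem:comp} and~\ref{lem:loc} are proved in Section~\ref{sec:pde}.

\begin{example}[A convex Hamiltonian]\label{ex:convex}
Let $H(p,x)=4|p|-c(x)$ with $c$ $1$-Lipschitz and $|c|\le5$. Then $u(0,T)/T\to\inf c$. The lower bound holds because $(\inf c)\,t$ is a subsolution. For the upper bound fix $y$ and let $v(x,t)=c(y)t+\frac52|x-y|$. At $x\ne y$ we have $v_t+H(Dv,x)=c(y)+10-c(x)\ge0$, and at $x=y$ we have $c(y)+H(p,y)=4|p|\ge0$ for every $p$; so $v$ is a supersolution. Comparing $u$ with the bounded supersolution $\min\{v,5t\}$ gives $u(0,T)\le c(y)T+\frac52|y|$; divide by $T$, let $T\to\infty$, and take the infimum over $y$. If $c=c(x,\omega)$ is stationary, then $\inf_xc(x,\omega)$ is invariant under $\tau$, hence almost surely constant by ergodicity.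
\end{example}

In this example a single point $y$ bounds the growth of $u$ for all times, at the fixed price $\frac52|y|$, and this is why the limit exists. The barrier works because $H(p,y)\ge H(0,y)$ for all $p$. The Hamiltonian of the next section violates this inequality exactly where $H(0,x)$ is large. There a whole segment is needed to hold the solution down, and it does so only for a time proportional to its length.

\section{The Hamiltonian, and one infinite wall}\label{sec:ham}

\subsection*{The four pieces}
The Hamiltonian depends on $x$ through two functions $\delta:\mathbb R^d\to[0,\infty]$ and $s:\mathbb R^d\to[0,1]$; in this section we assume only that $\min\{\delta,1\}$ and $s$ are $1$-Lipschitz. Later $\delta$ is the distance to the walls, and $s$ equals $1$ at the endpoints of the walls and vanishes at distance $\ge1$ from them. Put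
\[
\sigma=3\big(\tfrac12-\delta\big)_+\in[0,\tfrac32],\qquad \beta=\min\{4,\max\{1,6\delta-2\}\}\in[1,4].
\]
Thus $\sigma=\frac32$ for $\delta=0$ and $\sigma=0$ for $\delta\ge\frac12$, while $\beta=1$ for $\delta\le\frac12$ and $\beta=4$ for $\delta\ge1$. Both depend only on $\min\{\delta,1\}$, so $\sigma$ is $3$-Lipschitz and $\beta$ is $6$-Lipschitz in $x$. Define
\[
\check H^a=4|p|-5+4\sigma,\quad \check H^b=\beta|p|-5,\quad \hat H^a=-6-4|p|,\quad \hat H^b=7-4|p|-4\sigma-2s,
\]
and, for $\ell\ge2$,
\begin{equation}\label{eq:pieces}
\check H_1=\dots=\check H_{\ell-1}=\check H^a,\quad\check H_\ell=\check H^b,\qquad\hat H_1=\dots=\hat H_{\ell-1}=\hat H^a,\quad\hat H_\ell=\hat H^b .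
\end{equation}
The piece $\hat H^a$ lies below everything else and only fills the unused places in \eqref{eq:recursion}.

\begin{lemma}\label{lem:pieces}
The functions $\check H_i$ are convex and the functions $\hat H_i$ are concave in $p$, the ordering \eqref{eq:order} holds, and all pairs in \textup{(A4)} are stable at every $x$. Moreover $H_\ell(p,x)=\varphi(|p|,x)$ with
\begin{equation}\label{eq:phi}
\varphi(r,x)=\max\big\{\beta r-5,\ \min\{7-4r-4\sigma-2s,\ 4r-5+4\sigma\}\big\},
\end{equation}
and $H_\ell$ satisfies \eqref{eq:struct}. Each of the four pieces satisfies the first two bounds in \eqref{eq:struct} and $|p|-7\le|\ddot H_i(p,x)|\le4|p|+7$.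
\end{lemma}

\begin{proof}
Convexity and concavity hold because $|p|$ is convex and $\beta>0$. We have $\check H^a\ge\check H^b$ since $\beta\le4$ and $\sigma\ge0$, and $\hat H^b\ge7-4|p|-6-2\ge\hat H^a$. This is \eqref{eq:order}.

\emph{Stable pairs.} Since $\hat H^a\le-6<-5\le\check H^a$, the pair $(\check H^a,\hat H^a)$ has $\Delta=\emptyset$; this covers $(\check H_i,\hat H_i)$ for $i\le\ell-1$ and $(\hat H_{j+1},\check H_j)$ for $j\le\ell-2$. For the two remaining pairs, solving the linear inequalities in $|p|$ gives
\[
\{\hat H^b\ge\check H^a\}=\{|p|\le r_1\},\quad r_1=\tfrac32-\sigma-\tfrac s4;\qquad \{\hat H^b\ge\check H^b\}=\{|p|\le r_2\},\quad r_2=\frac{12-4\sigma-2s}{\beta+4}.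
\]
The first set is empty, or $\{0\}$, or a closed ball centered at $0$; the second is a closed ball of positive radius, as $12-4\sigma-2s\ge4$. In each nonempty case the convex member of the pair is a strictly increasing function of $|p|$, so it is constant on $\partial\Delta$ and strictly larger off $\Delta$.

\emph{The formula for $H_\ell$.} From $\hat H^a<\check H^a$ we get $H_1=\check H^a$ and, inductively, $H_i=\max\{\check H^a,\min\{\hat H^a,\check H^a\}\}=\check H^a$ for $2\le i\le\ell-1$. Hence $H_\ell=\max\{\check H^b,\min\{\hat H^b,\check H^a\}\}$, which is \eqref{eq:phi}.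

\emph{Bounds.} Each piece is $4$-Lipschitz in $p$. In $x$, the pieces $\check H^a,\check H^b,\hat H^a,\hat H^b$ have Lipschitz constants at most $12$, $6|p|$, $0$, $14$. Maxima and minima preserve common Lipschitz bounds, so $H_\ell$ satisfies the first two bounds in \eqref{eq:struct}; the third follows from $-5\le\varphi(0,x)\le-5+4\sigma\le1$. Finally $|p|-5\le\check H^b\le\check H^a\le4|p|+1$ and $-6-4|p|=\hat H^a\le\hat H^b\le7-4|p|$, which gives the two-sided bound on $|\ddot H_i|$.
\end{proof}

From now on $H=H_\ell$. By \eqref{eq:shells}, the profile $\varphi(\cdot,x)$ increases along $\check H^a$ up to $r=r_1$, where it has a crest of height $4r_1-5+4\sigma=1-s$, decreases along $\hat H^b$ up to $r=r_2$, and then increases along $\check H^b$ (if $r_1<0$ the first part is absent). For $\delta\ge1$ and $s=0$ we have $r_1=r_2$ and $H=4|p|-5$ is convex. As $\delta$ decreases from $1$ to $\frac12$, a valley opens behind the crest. As $\delta$ decreases from $\frac12$ to $0$, the crest moves to $r=0$; see Figure~\ref{fig:phi}. A supersolution can keep $H\ge1$ by riding on the crest, and a subsolution can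 keep $H\le-1$ by using the valley. The next lemma lists all the information about $\varphi$ that the barriers use.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[xscale=0.52,yscale=0.42,font=\small]
\begin{scope}
\draw[->] (0,0)--(6.8,0) node[above] {$r$}; \draw[->] (0,-5.4)--(0,2.4);
\draw[dashed] (0,1) node[left] {$1$}--(6.5,1); \draw[dashed] (0,-1) node[left] {$-1$}--(6.5,-1);
\draw[line width=2.5pt,gray] (0,-1)--(1,-1);
\draw[thick] (0,-5)--(1.75,2);
\node at (3.5,-6.2) {$\delta\ge1$};
\end{scope}
\begin{scope}[shift={(8.3,0)}]
\draw[->] (0,0)--(6.8,0) node[above] {$r$}; \draw[->] (0,-5.4)--(0,2.4);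
\draw[dashed] (0,1)--(6.5,1); \draw[dashed] (0,-1)--(6.5,-1);
\draw[line width=2.5pt,gray] (0,-1)--(1,-1) (2,-1)--(4,-1);
\draw[thick] (0,-5)--(1.5,1)--(2.4,-2.6)--(6.5,1.5);
\node at (3.5,-6.2) {$\delta=\frac12$};
\end{scope}
\begin{scope}[shift={(16.6,0)}]
\draw[->] (0,0)--(6.8,0) node[above] {$r$}; \draw[->] (0,-5.4)--(0,2.4);
\draw[dashed] (0,1)--(6.5,1); \draw[dashed] (0,-1)--(6.5,-1);
\draw[line width=2.5pt,gray] (0.5,-1)--(4,-1);
\draw[thick] (0,1)--(1.2,-3.8)--(6.5,1.5);
\node at (3.5,-6.2) {$\delta=0$};
\end{scope}
\end{tikzpicture}
\caption{The Hamiltonian $H=\varphi(r,x)$ as a function of $r=|p|$ at a point $x$ at distance $\delta$ from the nearest wall and far from all endpoints ($s=0$). The dashed lines are the levels $1$ and $-1$. The thick gray segments mark the set $\{\varphi\le-1\}$, which is $[0,1]$, $[0,1]\cup[2,4]$ and $[\frac12,4]$ in the three cases. For $\delta\le\frac12$ the crest has height $1$ and sits at $r=3\delta$.}\label{fig:phi}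
\end{figure}

\begin{lemma}\label{lem:phi}
At every point $x$ we have $\varphi(r,x)\le-1$ in each of the cases
\begin{itemize}
\item[\textup{(P1)}] $\delta\ge\frac12$ and $0\le r\le1$;
\item[\textup{(P2)}] $\delta\le\frac12$ and $2\le r\le4$;
\item[\textup{(P3)}] $\delta=0$ and $1\le r\le4$;
\item[\textup{(P4)}] $\delta=0$, $s=1$ and $0\le r\le4$;
\end{itemize}
and $\varphi(r,x)\ge1$ in each of the cases
\begin{itemize}
\item[\textup{(P5)}] $s=0$ and $r=\frac32-\sigma$;
\item[\textup{(P6)}] $\delta\ge1$ and $r\ge\frac32$;
\item[\textup{(P7)}] $r\ge6$.
\end{itemize}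
\end{lemma}

\begin{proof}
In (P1), $\sigma=0$ and $\beta\le4$, so $\varphi\le4r-5\le-1$. In (P2)--(P4), $\beta=1$, so $\varphi\le\max\{r-5,\,7-4r-4\sigma-2s\}$ and $r-5\le-1$; the second entry is at most $7-4r\le-1$ in (P2), at most $1-4r\le-3$ in (P3), where $\sigma=\frac32$, and equal to $-1-4r\le-1$ in (P4). In (P5), both entries of the minimum in \eqref{eq:phi} equal $1$, because $4r+4\sigma=6$. In (P6), $\beta=4$ and $\varphi\ge4r-5\ge1$. In (P7), $\varphi\ge\beta r-5\ge r-5\ge1$.
\end{proof}

\subsection*{One infinite wall}
Let $d=2$, $\delta(x)=|x_1|$ and $s=0$: the only wall is the line $x_1=0$, and $H(0,x)=1$ on it.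

\emph{The wall holds the solution down: $u(0,T)=-T$ for all $T$.} The function $-t$ is a subsolution because $H(0,x)\le1$, so $u\ge-t$. For the reverse inequality let $\Phi_0(0)=0$, $\Phi_0'(\varrho)=\min\{3\varrho,\frac32\}$, and $v_0=-t+\Phi_0(|x_1|)$. This function is $C^1$ because $\Phi_0'(0)=0$, and $|Dv_0|=\min\{3|x_1|,\frac32\}=\frac32-\sigma$. So the gradient sits on the crest everywhere, $H(Dv_0,x)\ge1$ by (P5), and Lemma~\ref{lem:loc}(a) gives $u(0,T)\le v_0(0,T)=-T$. It is essential that the crest reaches $r=0$ on the wall: this allows $v_0(\cdot,t)$ to attain its minimum there.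

\emph{A subsolution can nevertheless cross the wall.} Let $f_0=x_2+\sigma-\frac32$, a tent of slope $3$ over the wall, tilted along the wall. For $|x_1|>\frac12$ we have $Df_0=e_2$ and (P1) applies. At $|x_1|=\frac12$ the function has a convex kink in $x_1$, so $D^+f_0$ is empty: the gradient jumps over the crest at no cost. For $0<|x_1|<\frac12$ we have $|Df_0|=\sqrt{10}$ and (P2) applies. On the wall, $D^+f_0=\{\mu e_1+e_2:|\mu|\le3\}$, and the tilt keeps $|p|\in[1,\sqrt{10}]$, so (P3) applies. By (V3), $t+f_0$ is a subsolution in the whole plane, and it grows in time at rate $+1$.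

\emph{The fold.} This does not contradict $u(0,T)=-T$, because $f_0$ is not bounded above and cannot be placed below the datum $0$. To repair this we fold the tilt and take $f=-|x_2|+\sigma-\frac32\le0$. Off the line $x_2=0$ nothing changes, by symmetry. On it, $p_2$ ranges over $[-1,1]$, so $|p|\le1$ for $|x_1|>\frac12$, $D^+f=\emptyset$ for $|x_1|=\frac12$, and $|p|\in[3,\sqrt{10}]$ for $0<|x_1|<\frac12$; (P1) and (P2) still apply. The condition in (V3) fails at exactly one point, the origin, where the fold crosses the wall: there $0\in D^+f$ and $H(0,0)=1$.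

\emph{Cutting the wall.} If the wall is removed near the fold, this obstruction disappears and a new one appears at the endpoints. Let $S$ be the part of the wall below the fold and $e$ its upper endpoint. Near $e$ we have $f(y)-f(e)=(y_2-e_2^{\,*})-3\operatorname{dist}(y,S)$, where $e_2^{\,*}$ is the second coordinate of $e$. This is $\le0$ for $y_2\le e_2^{\,*}$, and also for $y_2>e_2^{\,*}$, where $\operatorname{dist}(y,S)=|y-e|$. So $0\in D^+f(e)$, and we need $H(0,e)\le-1$. This is the purpose of the term $-2s$ and of (P4). The price is that (P5) is not available near an endpoint, so the upper barrier is valid only as long as the endpoints are out of reach.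

\begin{remark}[The roles of $d\ge2$ and $\ell\ge2$]
The tilt along the wall needs a second direction; for $d=1$ the tent has $0$ in its superdifferential on the wall, where $H(0,\cdot)=1$. The three-piece profile needs $\ell\ge2$. At a point with $\delta=\frac12$ and $s=0$ the barriers use $\varphi(1)\le-1$, $\varphi(\frac32)\ge1$ and $\varphi(2)\le-1$. For $\ell=1$ and pieces depending only on $|p|$, the profile is the maximum of a nondecreasing and a nonincreasing function of $r$, its sublevel sets are intervals, and these three inequalities cannot hold together. These observations concern the present construction only.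
\end{remark}

\section{A long wall and a long gap}\label{sec:two}

Let $d\ge2$. A \emph{wall system} is a family $\mathcal W$, possibly empty, of nondegenerate closed vertical segments $\{a\}\times[b_-,b_+]\subset\mathbb R^2$, called walls, any two of which are at distance greater than $4$. Let $W$ be the union of the walls and $Z$ the set of their endpoints, and put
\begin{equation}\label{eq:deltas}
\delta(x)=\operatorname{dist}(x',W),\qquad s(x)=\big(1-\operatorname{dist}(x',Z)\big)_+ .
\end{equation}
Then $\min\{\delta,1\}$ and $s$ are $1$-Lipschitz, so Section~\ref{sec:ham} provides a Hamiltonian $H$ satisfying \eqref{eq:struct}, and Lemma~\ref{lem:exist} provides the solution $u$. The separation of the walls means that a point at distance $\le2$ from one wall is at distance $>2$ from all the others.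

\begin{proposition}[A long wall]\label{prop:wall}
Let $T\ge1$. If some wall $S\in\mathcal W$ contains $\{a\}\times[-11T,11T]$ with $|a|\le T/12$, then $u(0,T)\le-T/2$.
\end{proposition}

The barrier $v_0$ of Section~\ref{sec:ham} rides on the crest, whose position away from $S$ is now dictated by the other walls. We therefore leave the crest in the zone $1\le\delta\le2$, where $H$ is convex and no other wall is felt, and raise the slope to $6$, beyond which $H\ge1$ regardless of the medium. This steep slope is the reason why $S$ has to pass within $T/12$ of the origin.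

\begin{proof}
Let $|x'|<9T$ and $\varrho=|x_1-a|$. Since $|x_2|<11T$, we have $\operatorname{dist}(x',S)=\varrho$. The endpoints of $S$ have second coordinate of modulus at least $11T$, so they are at distance more than $2T\ge2$ from $x'$. If $\varrho\le2$, all other walls, and their endpoints, are at distance greater than $2$ from $x'$. Hence
\[
\delta(x)=\varrho\quad\text{and}\quad s(x)=0\qquad\text{whenever }|x'|<9T\text{ and }\varrho\le2 .
\]
Let $\Phi(0)=0$ and
\[
\Phi'(\varrho)=\begin{cases}\min\{3\varrho,\frac32\},&0\le\varrho\le1,\\[2pt] \frac32+\frac92(\varrho-1),&1\le\varrho\le2,\\[2pt] 6,&\varrho\ge2,\end{cases}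
\]
and put $v(x,t)=-t+\Phi(|x_1-a|)$. Since $\Phi'$ is continuous and $\Phi'(0)=0$, $v$ is $C^1$, and $|Dv|=\Phi'(\varrho)$. For $|x'|<9T$ we have $H(Dv,x)\ge1$: if $\varrho\le1$, then $s=0$ and $|Dv|=\frac32-3(\frac12-\varrho)_+=\frac32-\sigma$, and (P5) applies; if $1\le\varrho\le2$, then $\delta\ge1$ and $|Dv|\ge\frac32$, and (P6) applies; if $\varrho\ge2$, then $|Dv|=6$, and (P7) applies. By (V1), $v$ is a supersolution for $|x'|<9T$. Also $\Phi\ge0$, so $v\ge-T$ on $Q$ and $v(\cdot,0)\ge0$. Lemma~\ref{lem:loc}(a) and $\Phi'\le6$ give $u(0,T)\le-T+\Phi(|a|)\le-T+6\cdot\frac T{12}=-\frac T2$.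
\end{proof}

\begin{proposition}[A long gap]\label{prop:gap}
Let $T>0$ and $|h|\le T/4$. If $\delta(x)>\frac12$ for all $x$ with $|x'|<9T$ and $x_2=h$, then $u(0,T)\ge\frac34T-\frac32$.
\end{proposition}

\begin{proof}
We fold along the line $x_2=h$ and put a tent over every wall:
\[
f(x)=-|x_2-h|+\sigma(x)-\tfrac32,\qquad w(x,t)=t+f(x).
\]
The function $f$ is $4$-Lipschitz and $f\le0$, so $w\le T$ on $Q$ and $w(\cdot,0)\le0$. We claim that $H(p,x)\le-1$ whenever $|x'|<9T$ and $p\in D^+f(x)$. As $f$ does not depend on $x''$, every such $p$ has $p''=0$.

\emph{On the fold, $x_2=h$.} By hypothesis $\delta>\frac12$, hence $\sigma=0$, near $x$. So $f(y)=-|y_2-h|-\frac32$ near $x$, $p=\mu e_2$ with $|\mu|\le1$, and (P1) applies.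

Now let $x_2\ne h$, and let $\iota\in\{1,-1\}$ be such that $-|y_2-h|=\iota(y_2-h)$ for $y$ near $x$.

\emph{Outside the tents, $\delta(x)\ge\frac12$.} Here $\sigma(x)=0$ and $\sigma\ge0$ everywhere, so the affine function $\iota(y_2-h)-\frac32$ lies below $f$ near $x$ and agrees with $f$ at $x$. Every $p\in D^+f(x)$ then belongs to the superdifferential of this affine function, that is, $p=\iota e_2$. Thus $|p|=1$ and (P1) applies.

In the remaining cases $\delta(x)<\frac12$. There is a wall $S=\{a\}\times[b_-,b_+]$ at distance less than $\frac12$ from $x'$, and by the separation of the walls $\delta(y)=\operatorname{dist}(y',S)$ and $f(y)=\iota(y_2-h)-3\operatorname{dist}(y',S)$ for $y$ near $x$.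

\emph{On the side of a tent, $0<\delta(x)<\frac12$.} We have $\operatorname{dist}(y',S)^2=(y_1-a)^2+m(y_2)^2$ with $m(y_2)=(b_--y_2)_++(y_2-b_+)_+$. The function $m^2$ is $C^1$ with $|(m^2)'|=2m$, so $\operatorname{dist}(\cdot,S)$ is $C^1$ off $S$ and its gradient $n$ is a unit vector. Hence $p=\iota e_2-3n$, $2\le|p|\le4$, and (P2) applies.

\emph{On a wall, not at an endpoint.} Near $x$ we have $f(y)=\iota(y_2-h)-3|y_1-a|$, so $p=\mu e_1+\iota e_2$ with $|\mu|\le3$. Thus $1\le|p|\le\sqrt{10}$, $\delta(x)=0$, and (P3) applies.

\emph{At an endpoint.} For $p\ne0$ and $y=x-\eta p/|p|$, the definition of $D^+f(x)$ and the Lipschitz bound give $-4\eta\le f(y)-f(x)\le-\eta|p|+o(\eta)$ as $\eta\downarrow0$, so $|p|\le4$. Since $\delta(x)=0$ and $s(x)=1$, (P4) applies.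

This proves the claim. By (V3), $w$ is a subsolution for $|x'|<9T$, and Lemma~\ref{lem:loc}(b) gives $u(0,T)\ge T-|h|+\sigma(0)-\frac32\ge\frac34T-\frac32$.
\end{proof}

\section{The random wall system}\label{sec:random}

We need a stationary ergodic wall system in which, for each $T=2^k$, the hypothesis of Proposition~\ref{prop:wall} and the hypothesis of Proposition~\ref{prop:gap} each hold with a probability that does not tend to $0$. For the first we scatter walls of length of order $2^k$, about one per square of side $2^k$. For the second, the many shorter walls must be absent along a segment of length of order $2^k$. We arrange this by scattering horizontal segments, called corridors, in the same way and letting every object erase the smaller walls near it. The same rule separates the walls from one another. Corridors do not enter the Hamiltonian in any other way.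

\subsection*{The probability space}
Recall that a homogeneous Poisson process of intensity $\lambda$ on $\mathbb R^2$ is a random locally finite set $N\subset\mathbb R^2$ such that the number $N(A)$ of its points in a Borel set $A$ of finite area $|A|$ has the Poisson distribution with mean $\lambda|A|$, and the restrictions of $N$ to disjoint Borel sets are independent. Its law is invariant under translations.

Let $T_k=2^k$ for $k\ge1$, $I_k=\{0\}\times[-12T_k,12T_k]$ and $J_k=[-12T_k,12T_k]\times\{0\}$. Let $N_k,M_k$ $(k\ge1)$ be independent homogeneous Poisson processes on $\mathbb R^2$, where $N_k$ and $M_k$ have intensity $T_k^{-2}$. A point $z\in N_k$ carries the \emph{wall of scale $k$}, $z+I_k$, and a point $z\in M_k$ carries the \emph{corridor of scale $k$}, $z+J_k$; the point $z$ is the \emph{center}. Walls and corridors are called \emph{objects}, and an object is specified by its type, scale and center. The center of a wall of scale $j$ that meets $B_r$ lies in the rectangle $[-r,r]\times[-r-12T_j,r+12T_j]$, and symmetrically for corridors. Therefore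
\begin{equation}\label{eq:mean}
\text{the mean number of objects of scale $j$ meeting $B_r$ is at most }\ 2\,T_j^{-2}\cdot2r\,(24T_j+2r).
\end{equation}
This is summable in $j$, so almost surely each $B_r$, $r\in\mathbb N$, meets only finitely many objects.

Let $\Omega$ be the set of sequences $\omega=(N_k,M_k)_{k\ge1}$ of locally finite subsets of $\mathbb R^2$ such that every bounded set meets only finitely many objects, let $\mathcal F$ be the $\sigma$-algebra generated by the counts $N_k(A),M_k(A)$ for Borel sets $A$, and let $\mathbb P$ be the law of the processes above, which is carried by $\Omega$. For $z\in\mathbb R^d$ let $\tau_z\omega=(N_k-z',M_k-z')_{k\ge1}$. The maps $\tau_z$ send $\Omega$ to $\Omega$ and form a group. They are measurable because the count of $N_k-z'$ in $A$ is $N_k(A+z')$, and they preserve $\mathbb P$ by translation invariance.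

\subsection*{Kept walls}
A wall of scale $k$ is \emph{kept} if no other object of scale $\ge k$ lies within distance $\le4$ of it. Two distinct kept walls are at distance greater than $4$: apply the rule to the one whose scale is not larger. So the kept walls form a wall system $\mathcal W(\omega)$. We define $\delta(x,\omega)$ and $s(x,\omega)$ by \eqref{eq:deltas}, and $\check H_i,\hat H_i$ by \eqref{eq:pieces}.

\begin{proposition}\label{prop:assump}
For each $(p,x)$ the functions $\ddot H_i(p,x,\cdot)$ are $\mathcal F$-measurable, and \eqref{eq:order} and \textup{(A1)--(A4)} hold.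
\end{proposition}

\begin{proof}
The ordering and (A4) are part of Lemma~\ref{lem:pieces}. The bound $|\ddot H_i|\ge|p|-7$ gives (A2). If $K\subset\{|p|\le R\}$, then (A3) holds with $\rho(r)=14(1+R)r$ and the bound $|\ddot H_i|\le4R+7$.

\emph{Measurability.} We use the standard fact that, for a random locally finite set $N$ and a jointly measurable $F\ge0$, the sum $\sum_{y\in N}F(z,y,\omega)$ is a jointly measurable function of $(z,\omega)$. Let $R_{kj}$ (respectively $R'_{kj}$) be the compact set of $y\in\mathbb R^2$ such that $y+I_j$ (respectively $y+J_j$) is within distance $\le4$ of $I_k$. For $z\in N_k$, the number $\nu_k(z,\omega)=\sum_{j\ge k}\big(N_j(z+R_{kj})+M_j(z+R'_{kj})\big)$ counts the objects of scale $\ge k$ within distance $\le4$ of $z+I_k$, including that wall itself. So the wall is kept if and only if $\nu_k(z,\omega)=1$, and $\nu_k$ is jointly measurable because $N_j(z+R)=\sum_{y\in N_j}\mathbf 1_R(y-z)$. No point is within distance less than $1$ of two kept walls, so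
\[
1-\min\{\delta(x,\omega),1\}=\sum_{k\ge1}\sum_{z\in N_k}\mathbf 1\{\nu_k(z,\omega)=1\}\,\big(1-\operatorname{dist}(x',z+I_k)\big)_+ ,
\]
which is measurable in $\omega$. Distinct endpoints of kept walls are more than $4$ apart, since the two endpoints of one wall are at distance $24T_k\ge48$. Hence $s(x,\omega)$ is given by the same sum with the last factor replaced by $\sum_\pm(1-|x'-z\mp12T_ke_2|)_+$. The pieces are continuous functions of $p$, $\min\{\delta,1\}$ and $s$.

\emph{Stationarity.} The objects of $\tau_z\omega$ are those of $\omega$ translated by $-z'$, and the rule for being kept involves only scales and mutual distances. So $\mathcal W(\tau_z\omega)=\mathcal W(\omega)-z'$, which gives $\delta(y,\tau_z\omega)=\delta(y+z,\omega)$, $s(y,\tau_z\omega)=s(y+z,\omega)$, and the identity in (A1).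

\emph{Ergodicity.} Let $\mathcal F_n$ be the $\sigma$-algebra generated by the counts, of all scales and both types, in Borel subsets of $B_n$. The union $\bigcup_n\mathcal F_n$ is an algebra generating $\mathcal F$, so for an invariant $A\in\mathcal F$ there are $A_n\in\mathcal F_n$ with $\eta_n:=\mathbb P(A\triangle A_n)\to0$. Choose $z$ with $|z'|>2n$. The event $\tau_zA_n$ depends only on the points in $B_n-z'$, which is disjoint from $B_n$, so $\mathbb P(A_n\cap\tau_zA_n)=\mathbb P(A_n)^2$. Since $A=A\cap\tau_zA$ and $\mathbb P(\tau_zA\triangle\tau_zA_n)=\eta_n$, we get $|\mathbb P(A)-\mathbb P(A_n)^2|\le2\eta_n$. Letting $n\to\infty$ gives $\mathbb P(A)=\mathbb P(A)^2$.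
\end{proof}

\section{Proof of Theorem~\ref{thm:main}}\label{sec:proof}

For $k\ge1$ and $T=T_k$ consider the following events.
\begin{itemize}
\item[$E_k$:] the only object of scale $\ge k$ that meets $B_{20T}$ is one wall of scale $k$, and its center lies in $G_k=[-\frac T{12},\frac T{12}]\times[-T,T]$.
\item[$F_k$:] there is a corridor of scale $k$ with center in $G_k'=[-T,T]\times[-\frac T4,\frac T4]$, and no wall of scale $\ge k$ meets $B_{20T}$.
\end{itemize}
Both belong to $\mathcal F$, being described by counts of $N_j,M_j$, $j\ge k$, in Borel sets. The conditions on larger scales are needed: a larger object could erase the wall in $E_k$, and a larger wall could cross the corridor in $F_k$ without being erased. No condition on smaller scales is needed, because the rule for kept walls takes care of them.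

\begin{lemma}\label{lem:events}
On $E_k$ we have $u(0,T_k)\le-T_k/2$. On $F_k$ we have $u(0,T_k)\ge\frac34T_k-\frac32$, which is at least $T_k/2$ for $k\ge3$.
\end{lemma}

\begin{proof}
On $E_k$ let $S$ be the wall in question and $(a,b)\in G_k$ its center. Then $S\subset[-\frac T{12},\frac T{12}]\times[-13T,13T]\subset B_{14T}$. An object within distance $\le4$ of $S$ meets $B_{14T+4}\subset B_{20T}$, so no other object of scale $\ge k$ is that close, and $S$ is kept. Since $|b|\le T$, $S$ contains $\{a\}\times[-11T,11T]$, and Proposition~\ref{prop:wall} applies.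

On $F_k$ let $(a,h)\in G'_k$ be the center of the corridor, which contains $[-11T,11T]\times\{h\}$. Let $|x'|<9T$ and $x_2=h$, so that $x'$ lies on the corridor. A kept wall of scale $<k$ is at distance greater than $4$ from the corridor, by the definition of kept. A wall of scale $\ge k$ misses $B_{20T}$ and so is at distance greater than $11T>4$ from $x'$. Hence $\delta(x)\ge4$, and Proposition~\ref{prop:gap} applies. Finally $\frac34T-\frac32\ge\frac T2$ for $T\ge6$.
\end{proof}

\begin{lemma}\label{lem:prob}
For all $k\ge1$,
\[
\mathbb P(E_k)\ge\tfrac13e^{-1/3}\,e^{-2048\pi}\,e^{-3520},\qquad\mathbb P(F_k)\ge(1-e^{-1})\,e^{-1024\pi}\,e^{-3520}.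
\]
Almost surely, $E_k$ occurs for infinitely many $k$ and $F_k$ occurs for infinitely many $k$.
\end{lemma}

\begin{proof}
For $j>k$ we have $T_k\le T_j/2$, so \eqref{eq:mean} with $r=20T_k$ bounds the mean number of objects of scale $j$ meeting $B_{20T_k}$ by $2T_j^{-2}\cdot40T_k\cdot44T_j=3520\,T_k/T_j$. Since $\sum_{j>k}T_k/T_j=1$ and these numbers are independent Poisson variables, the probability that no object of scale $>k$ meets $B_{20T_k}$ is at least $e^{-3520}$. An object of scale $k$ meeting $B_{20T}$ has its center in $B_{32T}$, in which $N_k$ and $M_k$ each have $1024\pi$ points on average. The rectangles $G_k$ and $G_k'$ have areas $T^2/3$ and $T^2$.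

The event $E_k$ occurs if $N_k(G_k)=1$, $N_k(B_{32T}\setminus G_k)=0$, $M_k(B_{32T})=0$, and no object of scale $>k$ meets $B_{20T}$. These four events are independent, with probabilities at least $\frac13e^{-1/3}$, $e^{-1024\pi}$, $e^{-1024\pi}$, $e^{-3520}$. The event $F_k$ occurs if $M_k(G_k')\ge1$, $N_k(B_{32T})=0$, and no object of scale $>k$ meets $B_{20T}$; these three events are independent, with probabilities at least $1-e^{-1}$, $e^{-1024\pi}$, $e^{-3520}$.

The events $E_k$ for different $k$ involve the same large scales, so we use a zero--one law rather than independence of the events. First,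
\[
\mathbb P\Big(\limsup_kE_k\Big)=\lim_{n\to\infty}\mathbb P\Big(\bigcup_{k\ge n}E_k\Big)\ge\limsup_k\mathbb P(E_k)>0 .
\]
Second, $E_k$ depends only on $(N_j,M_j)_{j\ge k}$, so for every $n$ the event $\limsup_kE_k$ depends only on $(N_j,M_j)_{j\ge n}$. It is thus a tail event of the independent sequence $(N_k,M_k)_{k\ge1}$, and Kolmogorov's zero--one law, according to which such an event has probability $0$ or $1$, gives $\mathbb P(\limsup_kE_k)=1$. The events $F_k$ have the same two properties, a uniform positive lower bound and dependence only on scales $\ge k$, so $\mathbb P(\limsup_kF_k)=1$.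
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Take the space and the Hamiltonians of Section~\ref{sec:random}. They are convex, respectively concave, in $p$ by Lemma~\ref{lem:pieces} and satisfy \eqref{eq:order} and (A1)--(A4) by Proposition~\ref{prop:assump}. For every $\omega\in\Omega$, Lemma~\ref{lem:exist} gives $u^{\epsilon_k}(0,1,\omega)=u(0,T_k,\omega)/T_k$, since $\epsilon_k=1/T_k$. On the event $\limsup_kE_k\cap\limsup_kF_k$, which has probability $1$ by Lemma~\ref{lem:prob}, Lemma~\ref{lem:events} shows that this quantity is $\le-\frac12$ for infinitely many $k$ and $\ge\frac12$ for infinitely many $k$.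
\end{proof}

\section{Proofs of the comparison and localization lemmas}\label{sec:pde}

\begin{proof}[Proof of Lemma~\ref{lem:comp}]
The idea is to compare the two viscosity inequalities at a maximum of $U-V$. Since neither function is differentiable, we double the variables, so that each function sees a smooth test function; further penalties keep the maximum at finite distance and away from $t=T$, and make the inequality strict.

Suppose $U(x_0,t_0)>V(x_0,t_0)$ for some $(x_0,t_0)\in\mathbb R^d\times[0,T)$. Let $\langle x\rangle=\sqrt{1+|x|^2}$, so that $|D\langle x\rangle|\le1$. Choose $\lambda>0$ and then $\gamma\in(0,\lambda/8)$ so small that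
\[
m:=U(x_0,t_0)-V(x_0,t_0)-\lambda t_0-\tfrac{2\lambda}{T-t_0}-\gamma\langle x_0\rangle>0 .
\]
For $\kappa>0$ let $M(\kappa)$ be the supremum over $(x,t),(y,\theta)\in\mathbb R^d\times[0,T)$ of
\[
\Theta_\kappa=U(x,t)-V(y,\theta)-\frac{|x-y|^2+|t-\theta|^2}{2\kappa}-\lambda t-\frac\lambda{T-t}-\frac\lambda{T-\theta}-\gamma\langle x\rangle .
\]
Taking both points equal to $(x_0,t_0)$ gives $M(\kappa)\ge m$. Let $C$ bound $|U|+|V|$. Where $\Theta_\kappa\ge m$, each of the subtracted nonnegative terms is at most $C$; for $\kappa\le2$ this confines $(x,t,y,\theta)$ to a compact subset $\mathcal K$ of $(\mathbb R^d\times[0,T))^2$ independent of $\kappa$. As $\Theta_\kappa$ is upper semicontinuous, the supremum is attained at a point $(x,t,y,\theta)\in\mathcal K$ depending on $\kappa$.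

The function $M$ is nondecreasing and bounded below by $m$, so it has a finite limit as $\kappa\downarrow0$. Evaluating $\Theta_{2\kappa}$ at a maximizer of $\Theta_\kappa$ gives $M(2\kappa)\ge M(\kappa)+\frac{|x-y|^2+|t-\theta|^2}{4\kappa}$. Hence
\begin{equation}\label{eq:pen}
\frac{|x-y|^2+|t-\theta|^2}{\kappa}\to0\qquad(\kappa\downarrow0).
\end{equation}
Any limit point of the maximizers therefore has the form $(\bar x,\bar t,\bar x,\bar t)\in\mathcal K$. Since $U(x,t)-V(y,\theta)\ge m$ at the maximizers, semicontinuity gives $U(\bar x,\bar t)-V(\bar x,\bar t)\ge m>0$, and so $\bar t>0$ by the assumption at $t=0$. Thus $t,\theta>0$ for small $\kappa$.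

Let $P=(x-y)/\kappa$. Freezing $(y,\theta)$ and applying the definition of subsolution at $(x,t)$, then freezing $(x,t)$ and applying the definition of supersolution at $(y,\theta)$, we obtain
\[
\lambda+\frac\lambda{(T-t)^2}+\frac{t-\theta}\kappa+H(P+\gamma D\langle x\rangle,x)\le0,\qquad \frac{t-\theta}\kappa-\frac\lambda{(T-\theta)^2}+H(P,y)\ge0 .
\]
Subtracting and using \eqref{eq:struct},
\[
\lambda\le H(P,y)-H(P+\gamma D\langle x\rangle,x)\le4\gamma+14\Big(|x-y|+\frac{|x-y|^2}\kappa\Big).
\]
By \eqref{eq:pen} the right side tends to $4\gamma<\lambda$, a contradiction. The statement at $t=T$ follows by continuity.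
\end{proof}

\begin{proof}[Proof of Lemma~\ref{lem:loc}]
To apply Lemma~\ref{lem:comp} we must extend $v$ to a global supersolution without changing its value at $(0,T)$. We add a function that vanishes inside a cone shrinking with speed $4$ and is large near $|x'|=9T$, and then truncate with $5t$.

Let $\chi(a)=6T^{-1}(a_+)^2$ and $g(x,t)=\chi(|x'|+4t-5T)$ on $\mathbb R^d\times[0,T]$. Then $g\ge0$, and $g=0$ for $|x'|\le T$; in particular $g(0,T)=0$, and $g$ is $C^1$ since the singularity of $|x'|$ lies where $g$ vanishes. We have $g_t=4\chi'=4|Dg|$. For $|x'|\ge8T$ the argument of $\chi$ is at least $3T$, so $g\ge54T$.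

(a) If $v+g-\psi$ has a local minimum at $(x,t)$, then $\psi-g$ is a test function for $v$, so $\psi_t-4|Dg|+H(D\psi-Dg,x)\ge0$. Since $H(D\psi-Dg,x)\le H(D\psi,x)+4|Dg|$, we get $\psi_t+H(D\psi,x)\ge0$. Thus $v+g$ is a supersolution for $|x'|<9T$, $0<t<T$. Let $\tilde v=\min\{v+g,5t\}$ for $|x'|<9T$ and $\tilde v=5t$ for $|x'|\ge9T$. For $8T\le|x'|<9T$ we have $v+g\ge53T>5t$, so $\tilde v=5t$ for all $|x'|\ge8T$. By (V2), applied in the open sets $|x'|<9T$ and $|x'|>8T$, $\tilde v$ is a supersolution in $\mathbb R^d\times(0,T)$. It is continuous on $\mathbb R^d\times[0,T]$, takes values in $[-T,5T]$, and vanishes at $t=0$ because $v+g\ge0$ there. Lemma~\ref{lem:comp} gives $u(0,T)\le\tilde v(0,T)\le v(0,T)+g(0,T)=v(0,T)$.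

(b) If $w-g-\psi$ has a local maximum at $(x,t)$, then $\psi_t+4|Dg|+H(D\psi+Dg,x)\le0$, and $H(D\psi+Dg,x)\ge H(D\psi,x)-4|Dg|$ gives $\psi_t+H(D\psi,x)\le0$. Let $\tilde w=\max\{w-g,-5t\}$ for $|x'|<9T$ and $\tilde w=-5t$ for $|x'|\ge9T$. For $8T\le|x'|<9T$ we have $w-g\le-53T<-5t$, so $\tilde w$ is a continuous subsolution with values in $[-5T,T]$ that vanishes at $t=0$. Lemma~\ref{lem:comp} gives $u(0,T)\ge\tilde w(0,T)\ge w(0,T)$.
\end{proof}

\begin{thebibliography}{1}
\bibitem{Gao} Hongwei Gao, \emph{Stochastic homogenization of certain nonconvex Hamilton-Jacobi equations}, arXiv:1803.08633 (2018).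
\end{thebibliography}
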